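# Parabolic invariants of truncated polynomial rings

## 1. Truncation at the $q$-th power

Let $q$ be a power of a prime $p$. The group $\mathrm{GL}_n=\mathrm{GL}_n(\mathbb F_q)$ acts on $\mathbb F_q[x_1,\dots,x_n]$, each $x_i$ of degree $1$, by ring automorphisms with $\sigma x_j=\sum_i\sigma_{ij}x_i$; thus $\sigma f(x_1,\dots,x_n)=f(\sigma x_1,\dots,\sigma x_n)$. The ideal $(x_1^{q^m},\dots,x_n^{q^m})$ is stable, because $(\sum_i\sigma_{ij}x_i)^{q^m}=\sum_i\sigma_{ij}x_i^{q^m}$. So the group acts on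
$$\mathcal Q_m(n)=\mathbb F_q[x_1,\dots,x_n]/(x_1^{q^m},\dots,x_n^{q^m}).$$
Write $[r]=\{1,\dots,r\}$. A composition $\alpha=(n_1,\dots,n_k)$ of $n$ cuts $[n]$ into consecutive blocks $N_1,\dots,N_k$ with $|N_i|=n_i$, and $\mathrm P_\alpha=\mathrm P_{n_1,\dots,n_k}\subseteq\mathrm{GL}_n$ is the group of block upper triangular matrices: $\sigma_{ij}=0$ when $i$ lies in a later block than $j$. So $\sigma x_j$ involves only variables from the block of $j$ and from earlier blocks. We want a basis of $\mathcal Q_m(n)^{\mathrm P_\alpha}$.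

For $m=1$ this can be done by hand. For $I\subseteq[n]$ put $\xi_I=\prod_{i\in I}x_i^{q-1}$.

**Proposition 1.** The elements $1,\ \xi_{N_1},\ \xi_{N_1\cup N_2},\ \dots,\ \xi_{[n]}$ form a basis of $\mathcal Q_1(n)^{\mathrm P_\alpha}$.

**Step 1: these elements are invariant.** Let $\nu=n_1+\dots+n_i$. The group acts on $x_1,\dots,x_\nu$ through $\mathrm{GL}_\nu$, which is generated by diagonal matrices and transvections $x_i\mapsto x_i+cx_l$ $(i\ne l)$. A diagonal matrix multiplies $\xi_{[\nu]}$ by a product of $(q-1)$-st powers of elements of $\mathbb F_q^\times$, that is, by $1$. For a transvection, $x_l^{q-1}(x_i+cx_l)^{q-1}=x_l^{q-1}x_i^{q-1}$, since every other term contains $x_l^q=0$.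

**Step 2: there are no others.** Let $a$ be invariant. Diagonal matrices lie in $\mathrm P_\alpha$ and multiply the monomial $\prod x_i^{b_i}$ by $\prod c_i^{b_i}$. Taking one $c_i$ to be a generator of $\mathbb F_q^\times$, we see that all exponents occurring in $a$ are divisible by $q-1$. They are at most $q-1$, so $a=\sum_Ic_I\xi_I$. Let $i\neq l$ with the block of $l$ not later than the block of $i$, and apply $x_i\mapsto x_i+x_l$. The elements $\xi_I$ with $i\notin I$, or with $i,l\in I$, are fixed. If $i\in I$ and $l\notin I$, then $\xi_I$ goes to $\xi_{I\setminus i}\sum_e\binom{q-1}{e}x_i^{q-1-e}x_l^e$, which contains $\xi_J$ with $J=(I\setminus i)\cup l$ with coefficient $1$. In the image of $a$, the only contributions to $\xi_J$ come from $\xi_J$ itself and from $\xi_I$. So $c_J+c_I=c_J$, and $c_I=0$. Hence $c_I\ne0$ only if $I$ contains, with $i$, every $l$ in the same or an earlier block. These are the sets $\emptyset,N_1,N_1\cup N_2,\dots,[n]$. $\square$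

There are $k+1$ basis elements, as many as there are chains $\mathcal W_1\subseteq\dots\subseteq\mathcal W_k$ of subspaces of a one-dimensional space $\mathcal W$: only the place where $\mathcal W$ first appears matters. This is no accident.

The other case that needs no work is $n=1$, with $m$ arbitrary: $\mathcal Q_m(1)^{\mathrm{GL}_1}$ has basis $x^{(q-1)j}$, $0\le j\le\frac{q^m-1}{q-1}$.

What changes when $m\ge2$ and $n\ge2$? Take $q=2$, $m=2$, $\alpha=(1,1)$. The group has one nontrivial element $\sigma$, with $x_1\mapsto x_1$, $x_2\mapsto x_2+x_1$, acting on $\mathbb F_2[x_1,x_2]/(x_1^4,x_2^4)$. In degree $2$, $\sigma-1$ sends both $x_1x_2$ and $x_2^2$ to $x_1^2$. In degree $3$, it sends $x_1^2x_2$ and $x_1x_2^2$ to $x_1^3$, and $x_2^3$ to $x_1x_2^2+x_1^2x_2+x_1^3$. In degree $4$, it kills $x_1^3x_2$ and $x_1^2x_2^2$, and sends $x_1x_2^3$ to $x_1^2x_2^2+x_1^3x_2$. In degree $5$, it kills $x_1^3x_2^2$ and sends $x_1^2x_2^3$ to $x_1^3x_2^2$. So the invariants have the bases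
$$1;\quad x_1;\quad x_1^2,\ x_1x_2+x_2^2;\quad x_1^3,\ x_1^2x_2+x_1x_2^2;\quad x_1^3x_2,\ x_1^2x_2^2;\quad x_1^3x_2^2;\quad x_1^3x_2^3$$
in degrees $0,\dots,6$, ten elements in all. Monomials no longer suffice, and the diagonal matrices (here trivial) give no control. A general recipe is needed.

## 2. Dickson invariants, the operators $\delta$ and $\Phi$, and the basis theorem

The problem comes from Le Minh Ha, Nguyen Dang Ho Hai, Nguyen Van Nghia, "A proof of the Lewis-Reiner-Stanton conjecture for the Borel subgroup", arXiv:2407.14339 (2024). The proposed basis is recursive, and we need its ingredients.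

**Definition ($L$, $V$, Dickson invariants).** Put $L_r(y_1,\dots,y_r)=\det(y_i^{q^{j-1}})_{1\le i,j\le r}$, $L_0=1$, and $V(y_1,\dots,y_r,x)=L_{r+1}(y_1,\dots,y_r,x)/L_r(y_1,\dots,y_r)$. The Dickson invariants $Q_{s,i}$ $(0\le i\le s$, $Q_{s,s}=1)$ in $x_1,\dots,x_s$ are defined by $\prod_{v\in\mathbb F_qx_1+\dots+\mathbb F_qx_s}(X+v)=\sum_i(-1)^{s-i}Q_{s,i}X^{q^i}$.

For independent variables $y=(y_1,\dots,y_t)$ we have
$$V(y,X)=\prod_{v\in\langle y\rangle}(X+v)=\sum_{i=0}^t(-1)^{t-i}Q_{t,i}(y)X^{q^i}.\tag{1}$$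
Indeed $L_{t+1}(y,X)/L_t(y)$ is a combination of the $X^{q^i}$, is monic of degree $q^t$ in $X$, and vanishes at the $q^t$ elements of $\langle y\rangle$. The product has the same properties. For arbitrary elements $y_i$ of a commutative $\mathbb F_q$-algebra we let $V(y,X)$ mean the right side of (1), which is $\prod_{c\in\mathbb F_q^t}(X+\sum c_iy_i)$; and $V(\emptyset,X)=X$. Comparing the coefficient of $X$ in $L_{t+1}(y,X)/L_t(y)$ gives $(-1)^t\det(y_i^{q^j})/L_t=(-1)^tL_t^{q-1}$, so $Q_{t,0}=L_t^{q-1}$. Also $L_s=\prod_{i=1}^sV(x_1,\dots,x_{i-1},x_i)$ is the product of all nonzero linear forms whose last nonzero coefficient is $1$: one form from each line.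

We use one nonelementary theorem. **Dickson's theorem.** $D_s:=\mathbb F_q[x_1,\dots,x_s]^{\mathrm{GL}_s}=\mathbb F_q[Q_{s,0},\dots,Q_{s,s-1}]$, and the $Q_{s,i}$ are algebraically independent.

For instance $Q_{1,0}=x_1^{q-1}$, and for $q=2$ one finds $Q_{2,1}=x_1^2+x_1x_2+x_2^2$ and $Q_{2,0}=x_1x_2(x_1+x_2)$. Note $\deg Q_{s,i}=q^s-q^i$.

One might hope that invariants of $\mathcal Q_m(n)$ are truncations of invariant polynomials. They are not. For $q\ge3$ the element $x_1^{q-1}x_2^{q-1}\in\mathcal Q_1(2)^{\mathrm{GL}_2}$ of Proposition 1 has degree $2(q-1)$, positive and smaller than $q^2-q=\deg Q_{2,1}<\deg Q_{2,0}$, so no invariant polynomial has that degree.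

**Definition ($S_\lambda$).** For a partition $\lambda=(\lambda_1\ge\dots\ge\lambda_s\ge0)$, $S_\lambda=\det(x_i^{q^{\lambda_j+s-j}})_{1\le i,j\le s}/\det(x_i^{q^{s-j}})_{1\le i,j\le s}$, a function of $x_1,\dots,x_s$; and $S_{\lambda,0}$ is $S_{(\lambda_1,\dots,\lambda_s,0)}$ in $s+1$ variables.

For $s=1$ this is $x_1^{q^{\lambda_1}-1}$. For $s=2$, the equation $V(x_1,x_2,x_i)=0$ says $x_i^{q^2}=Q_{2,1}x_i^q-Q_{2,0}x_i$ $(i=1,2)$. Substituting in the first column gives $S_{(1,0)}=Q_{2,1}$. Since $x_i^{q^3}=Q_{2,1}^qx_i^{q^2}-Q_{2,0}^qx_i^q$, we also get $S_{(2,0)}=Q_{2,1}^{q+1}-Q_{2,0}^q$.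

**Definition ($\nabla^m_s$).** For $0\le s\le m$, $\nabla^m_s$ is the disjoint union, over all partitions $\lambda$ with at most $s$ nonzero parts and $\lambda_1\le m-s$, of the sets $\{S_\lambda Q_{s,s-1}^{a_1}\cdots Q_{s,0}^{a_s}\mid 0\le a_i<q^{\lambda_i},\ i=1,\dots,s\}$. Thus $\nabla^m_0=\{1\}$. For $s=1$ it consists of the powers $x^{(q-1)j}$ with $0\le j<\frac{q^m-1}{q-1}$: the part $\lambda_1=l$ gives $j=\frac{q^l-1}{q-1}+a$ with $0\le a<q^l$.

**Definition ($\delta_{r;b}$).** For $r\ge1$, $b\ge0$ and a rational function $f(x_1,\dots,x_N)$ with $N\ge r-1$,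
$$\delta_{r;b}(f)=\sum_{i=1}^{r}\frac{x_i^{q^b}}{V(x_1,\dots,\widehat{x_i},\dots,x_r,x_i)}\,f(x_1,\dots,\widehat{x_i},\dots,x_{N+1}),\tag{2}$$
a function of $x_1,\dots,x_{N+1}$; and $\delta^j_{r;b}$ is the $j$-fold iterate. For instance $\delta_{1;m}^n(1)=x_1^{q^m-1}\cdots x_n^{q^m-1}$.

**Definition ($\Phi$ and $\mathcal B_m$).** Members of the sets below are formal expressions built from the constant $1$, the symbols $Q_{r,i}$ and $S_\lambda$ by products, powers and operators $\delta_{a;b}$. Each is evaluated as a rational function of $x_1,x_2,\dots$, without truncation at intermediate stages. On formal expressions, $\Phi$ is determined by $\Phi(1)=1$, $\Phi(Q_{r,i})=Q_{r+1,i+1}$, $\Phi(S_\lambda)=S_{\lambda,0}$, $\Phi(hh')=\Phi(h)\Phi(h')$ and $\Phi(\delta_{a;b}(h))=\delta_{a+1;b+1}(\Phi h)$. For the empty composition $\mathcal B_m()=\{1\}$, and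
$$\mathcal B_m(n_1,\dots,n_k)=\{\delta_{s+1;m}^{n_1-s}(f\cdot\Phi^sg)\mid 0\le s\le\min(n_1,m),\ f\in\nabla^m_s,\ g\in\mathcal B_{m-s}(n_2,\dots,n_k)\}.\tag{3}$$
Only the final elements are reduced to classes in $\mathcal Q_m(n)$.

The word "formal" matters. As functions $S_{(2)}=x_1^{q^2-1}=Q_{1,0}^{q+1}$, but $\Phi(S_{(2)})=S_{(2,0)}=Q_{2,1}^{q+1}-Q_{2,0}^q$, while $\Phi(Q_{1,0}^{q+1})=Q_{2,1}^{q+1}$.

Unwinding (3), an element of $\mathcal B_m(\alpha)$ is given by the data
$$(s_1,f_1),\dots,(s_k,f_k),\quad t_i=s_1+\dots+s_i\ (t_0=0),\quad 0\le s_i\le\min(n_i,m-t_{i-1}),\quad f_i\in\nabla^{m-t_{i-1}}_{s_i}.\tag{4}$$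

**Theorem A.** For all $q$, all $m\ge1$, $n\ge1$ and all compositions $(n_1,\dots,n_k)$ of $n$, the family $\mathcal B_m(n_1,\dots,n_k)$, indexed by its defining data, consists of polynomials, and their classes form an $\mathbb F_q$-basis of $\mathcal Q_m(n)^{\mathrm P_{n_1,\dots,n_k}}$.

So the conjecture that (3) gives a basis is true. Let us test it on $q=2$, $m=2$, $\alpha=(1,1)$. Here $\nabla^2_1=\{1,x,x^2\}$, $\nabla_1^1=\{1\}$. The data $(s_1,s_2)=(0,0)$ give $x_1^3x_2^3$. The data $(0,1)$ give $\delta_{1;2}(g)=x_1^3g(x_2)$, that is, $x_1^3,\ x_1^3x_2,\ x_1^3x_2^2$. The data $(1,0)$ have $g=\delta_{1;1}(1)$ and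
$$\Phi g=\delta_{2;2}(1)=\frac{x_1^4}{x_1(x_1+x_2)}+\frac{x_2^4}{x_2(x_1+x_2)}=x_1^2+x_1x_2+x_2^2,$$
to be multiplied by $1,x_1,x_1^2$. The data $(1,1)$ give $1,x_1,x_1^2$. These ten elements lie in degrees $0,1,2,2,3,3,4,4,5,6$. In degree $2$ we have $x_1^2$ and $x_1^2+x_1x_2+x_2^2$; in degree $3$, $x_1^3$ and $x_1^3+x_1^2x_2+x_1x_2^2$; in degree $4$, $x_1^3x_2$ and $x_1^3x_2+x_1^2x_2^2$. They span the same spaces as the list in Section 1.

## 3. Separating the roots: a lower bound by counting flags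

The sensible first idea is to deform $x^{q^m}$ into a polynomial with $q^m$ distinct roots. Then the algebra becomes an algebra of functions, and invariants are functions on orbits.

Write $\binom ms_q$ for the number of $s$-dimensional subspaces of $\mathbb F_q^m$. Each subspace has a unique reduced row echelon matrix. If the pivots are in columns $p_1<\dots<p_s$, row $i$ has $\lambda_i=(m-p_i)-(s-i)$ free entries, and the $\lambda$ that occur are exactly the partitions with $m-s\ge\lambda_1\ge\dots\ge\lambda_s\ge0$, each once. Hence $\binom ms_q=\sum_\lambda q^{|\lambda|}=|\nabla^m_s|$.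

**Proposition 2.** Let $m\ge1$. The number of data (4) is $\sum_{(s_i)}\prod_i\binom{m-t_{i-1}}{s_i}_q$, over $0\le s_i\le n_i$ with $\sum s_i\le m$. It equals the number of $\mathrm P_\alpha$-orbits on $\mathcal W^n$, for any $m$-dimensional $\mathbb F_q$-space $\mathcal W$ and the action $(a\sigma)_j=\sum_i\sigma_{ij}a_i$. Moreover $\dim\mathcal Q_m(n)^{\mathrm P_\alpha}$ is at least this number.

**Step 1: orbits are flags.** The formula for the number of data is clear from $|\nabla_s^m|=\binom ms_q$. For $a\in\mathcal W^n$ let $\mathcal W_i$ be the span of the entries in blocks $1,\dots,i$. Since $\mathrm P_\alpha$ replaces an entry by a combination of entries of the same and earlier blocks, the flag $\mathcal W_1\subseteq\dots\subseteq\mathcal W_k$ is constant on orbits. Conversely, fix the flag and, for each $i$, a basis of a complement of $\mathcal W_{i-1}$ in $\mathcal W_i$. The entries of block $i$ span $\mathcal W_i$ modulo $\mathcal W_{i-1}$, so an element of $\mathrm{GL}_{n_i}$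 makes them congruent modulo $\mathcal W_{i-1}$ to (the prescribed basis, $0,\dots,0$). Adding combinations of earlier entries makes them equal to it. So the flag determines the orbit. The flags that occur are those with $s_i=\dim\mathcal W_i/\mathcal W_{i-1}\le n_i$. Given $\mathcal W_{i-1}$ of dimension $t_{i-1}$, there are $\binom{m-t_{i-1}}{s_i}_q$ choices for $\mathcal W_i$.

**Step 2: comparison with $\mathcal Q_m(n)$.** Let $A=\mathbb F_q[w][x_1,\dots,x_n]/(x_i^{q^m}-wx_i)$, a free $\mathbb F_q[w]$-module of finite rank with an action of $\mathrm P=\mathrm P_\alpha$. If $a=wa'\in A^{\mathrm P}$, then $a'\in A^{\mathrm P}$, since $A$ is torsion free. So $A^{\mathrm P}/wA^{\mathrm P}$ embeds in $(A/wA)^{\mathrm P}=\mathcal Q_m(n)^{\mathrm P}$. Being a submodule of a finite free module over a principal ideal domain, $A^{\mathrm P}$ is free, and its rank is the dimension of the invariants of $A\otimes_{\mathbb F_q[w]}\overline{\mathbb F_q(w)}$. The polynomial $X^{q^m}-wX$ has derivative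 $-w\ne0$, so its roots form an $m$-dimensional $\mathbb F_q$-space $\mathcal W$, and $A\otimes\overline{\mathbb F_q(w)}$ is the algebra of all functions on $\mathcal W^n$, with $(\sigma F)(a)=F(a\sigma)$. Its invariants are the functions constant on orbits. So the rank of $A^{\mathrm P}$ is the number of orbits. $\square$

Can we stop here? We would need $A^{\mathrm P}/wA^{\mathrm P}\to(A/wA)^{\mathrm P}$ to be onto, and in characteristic $p$, where one cannot average over a group of order divisible by $p$, nothing general gives this. Let a group of order $p$ act on $M=\mathbb F_p[w]e_1\oplus\mathbb F_p[w]e_2$ by $e_1\mapsto e_1$, $e_2\mapsto e_2+we_1$. Then $M^{\mathbb Z/p}=\mathbb F_p[w]e_1$ has rank $1$, but the action on $M/wM$ is trivial, with a $2$-dimensional space of invariants. So counting orbits gives a lower bound only, and two statements remain: the elements of $\mathcal B_m(\alpha)$ are polynomials with invariant classes, and they span. If both hold, then $\dim\le|\mathcal B_m(\alpha)|\le\dim$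 and Theorem A follows.

The deformation will come back. Everything below is done for a general polynomial $W$ in place of $X^{q^m}$, and identities are checked at points of $\mathcal W^n$ when $W$ has distinct roots.

## 4. Division and interpolation of $q$-polynomials

This section collects the tools. Tensor products are over $\mathbb F_q$, and $D_t(y)$ is $D_t$ in variables $y=(y_1,\dots,y_t)$, with $D_0=\mathbb F_q$. For a finite index set $I$, $x_I=(x_i)_{i\in I}$ in increasing order.

**Definition.** A $q$-polynomial over a commutative $\mathbb F_q$-algebra is $G(X)=\sum g_iX^{q^i}$. It is $\mathbb F_q$-linear in $X$, and compositions of $q$-polynomials are $q$-polynomials.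

**Division.** If $F$ is a monic $q$-polynomial of degree $q^t$, every $q$-polynomial $G$ is uniquely $G=E\circ F+R$ with $q$-polynomials $E,R$ and $\deg R<q^t$. For existence, while the leading term is $gX^{q^d}$ with $d\ge t$, subtract $gF^{q^{d-t}}$. For uniqueness, if $E$ has leading term $gX^{q^e}\neq0$, then $E\circ F$ has leading term $gX^{q^{e+t}}$. The coefficients of $E$ and $R$ lie in the subring generated by those of $G$ and $F$, and by uniqueness division commutes with ring homomorphisms.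

**Adding variables.** Group the factors $X+v+w$ with $v\in\langle y\rangle$, $w\in\langle z\rangle$: for fixed $w$ they multiply to $V(y,X+w)=V(y,X)+V(y,w)$. Therefore
$$V((y,z_1,\dots,z_r),X)=V\big(V(y,z_1),\dots,V(y,z_r);\,V(y,X)\big).\tag{5}$$
As $\prod_{c\in\mathbb F_q}(U+cz)=U^q-z^{q-1}U$, the case of one added variable $z$ to $y'=(y_1,\dots,y_{t-1})$ reads
$$V((y',z),X)=V(y',X)^q-Z\,V(y',X),\qquad Z=V(y',z)^{q-1}.\tag{6}$$
Comparing coefficients of $X^{q^i}$,
$$Q_{t,i}(y',z)=Q_{t-1,i-1}(y')^q+Z\,Q_{t-1,i}(y')\qquad(0\le i<t,\ Q_{t-1,-1}=0).\tag{7}$$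

**Setting a variable to zero.** For $z=0$ we have $Z=0$. Hence, $V$ and the $Q_{t,i}$ being symmetric, setting any one of the $t$ variables to $0$ sends $Q_{t,0}\mapsto0$, $Q_{t,i}\mapsto Q_{t-1,i-1}^q$, and turns $V((y',z),X)$ into $V(y',X)^q$. Since the $Q_{t-1,i-1}^q$ $(1\le i<t)$ are algebraically independent, the kernel of this restriction map on $D_t$ is $Q_{t,0}D_t$. Let $\phi:D_t\to D_{t+1}$ be the ring map $Q_{t,i}\mapsto Q_{t+1,i+1}$. Then $\phi(f)$ with one variable set to $0$ becomes $f^q$ in the others: this holds on generators, and $c^q=c$ for $c\in\mathbb F_q$.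

The next lemma shows that the building blocks of $\nabla$ are Dickson polynomials, and compares $\Phi$ with $\phi$.

**Lemma 3.** (a) For integers $e_1,\dots,e_s\ge0$, $\det(x_i^{q^{e_j}})/\det(x_i^{q^{s-j}})\in D_s$; in particular $S_\lambda\in D_s$. (b) $S_{(\lambda,0^j)}\equiv\phi^j(S_\lambda)\bmod(Q_{s+j,0},\dots,Q_{s+j,j-1})$.

*Proof.* (a) If a nonzero linear form $\sum a_ix_i$ vanishes, the rows of $(x_i^{q^{e_j}})$ are linearly dependent. So the determinant is divisible by every nonzero linear form, hence by $L_s=\pm\det(x_i^{q^{s-j}})$. Numerator and denominator are both multiplied by $\det\sigma$ under $\sigma\in\mathrm{GL}_s$, so the quotient is an invariant polynomial.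

(b) Let $\mu=(\mu',0)$ have $s$ entries. In numerator and denominator of $S_\mu$ divide the last row by $x_s$ and put $x_s=0$. All entries of that row become $0$ except the last, which becomes $1$. What remains are the $q$-th powers of the determinants for $\mu'$ in $s-1$ variables. So $S_\mu|_{x_s=0}=S_{\mu'}^q=\phi(S_{\mu'})|_{x_s=0}$, and $S_\mu\equiv\phi(S_{\mu'})\bmod Q_{s,0}$ by the description of the kernel. Iterate; $\phi$ carries $Q_{r,i}$ to $Q_{r+1,i+1}$, so the error ideal is as stated. $\square$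

**Lemma 4 (interpolation).** Let $x_i$ $(i\in J)$, $|J|=r\ge1$, be $\mathbb F_q$-independent elements of a field and $G$ a $q$-polynomial of degree $\le q^{r-1}$ over it. Then
$$G(X)=\sum_{i\in J}G(x_i)\,\frac{V(x_{J\setminus i},X)}{V(x_{J\setminus i},x_i)}.\tag{8}$$
If $|I|=r-1$ (where $I$ need not lie in $J$, and the $x_i$, $i\in I$, are elements of the field), then
$$\sum_{i\in J\setminus I}\frac{V(x_I,x_i)}{V(x_{J\setminus i},x_i)}=1.\tag{9}$$

*Proof.* Both sides of (8) are $\mathbb F_q$-linear in $X$ and agree at the $x_i$, hence at the $q^r$ points of $\langle x_J\rangle$; their degrees are $<q^r$. For (9) take $G=V(x_I,\cdot)$, compare coefficients of $X^{q^{r-1}}$, and note $V(x_I,x_i)=0$ for $i\in I$. $\square$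

**Remainders.** Throughout, $\Lambda$ denotes a domain containing $\mathbb F_q$. Let $W$ be a $q$-polynomial over $\Lambda$ and $c_i^W=c_i^W(y)\in\Lambda\otimes D_t(y)$ $(0\le i<t)$ the coefficients of the remainder $R=\sum_ic^W_iX^{q^i}$ of $W$ by $V(y,\cdot)$. Since $V(y,y_j)=0$, we have $R(y_j)=W(y_j)$, and (8) gives
$$c^W_i(y)=(-1)^{t-1-i}\sum_{j=1}^t\frac{W(y_j)}{V(\hat y_j,y_j)}\,Q_{t-1,i}(\hat y_j),\qquad\hat y_j=(y_l)_{l\ne j}.\tag{10}$$

## 5. Sums over subsets, and invariance checked at points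

What does the iterated operator $\delta^j_{r;b}$ do? Formula (2) singles out the first $r$ variables. The iterate no longer does so among the first $r-1+j$.

**Lemma 5.** For any $h(x_1,\dots,x_N)$ with $N\ge r-1$,
$$\delta^j_{r;b}(h)=\sum_{I\subseteq[r-1+j],\,|I|=r-1}h(x_I,x_{r+j},\dots,x_{N+j})\prod_{i\in[r-1+j]\setminus I}\frac{x_i^{q^b}}{V(x_I,x_i)}.\tag{11}$$

*Proof.* Induct on $j$; for $j=0$ only $I=[r-1]$ occurs. Apply $\delta_{r;b}$ to the formula for $j$. In its $i$-th summand $(i\le r)$ the first $r-1+j$ arguments are the $x_l$ with $l\in[r+j]\setminus i$, in increasing order. So the coefficient of $h(x_I,x_{r+j+1},\dots)\prod_{l\in[r+j]\setminus I}\frac{x_l^{q^b}}{V(x_I,x_l)}$, for $I\subseteq[r+j]$ with $|I|=r-1$, is $\sum_{i\in[r]\setminus I}V(x_I,x_i)/V(x_{[r]\setminus i},x_i)=1$ by (9) with $J=[r]$. $\square$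

For one block, therefore, the proposed basis elements are $\sum_{|I|=s}f(x_I)\prod_{i\notin I}x_i^{q^m}/V(x_I,x_i)$ with $f\in\nabla^m_s\subset D_s$. The symmetry under permutations is now visible, but $\mathrm{GL}_n$-invariance is not. A general $\sigma$ moves $\langle x_I\rangle$ to a subspace not spanned by variables, so it does not permute the summands. Nor can we compute in $\mathcal Q_m(n)$ term by term: the summands are not polynomials, and all their numerators $x_i^{q^m}$ become $0$ there. The way out is to replace $X^{q^m}$ by a $W$ with distinct roots, where a class is known from its values.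

Let $W$ be a monic $q$-polynomial of degree $q^m$ over $\Lambda$ $(m\ge0)$, and
$$A_W(n)=\Lambda[x_1,\dots,x_n]/(W(x_1),\dots,W(x_n)).$$
It is $\Lambda$-free on the monomials with exponents $<q^m$. The group $\mathrm{GL}_n$ acts, because $W$ is $\mathbb F_q$-linear. For $\Lambda=\mathbb F_q$ and $W=X^{q^m}$ it is $\mathcal Q_m(n)$. For a finite index set $\mathcal N$ and $u\in\Lambda\otimes D_t$ put
$$\varepsilon^W_{t,\mathcal N}(u)=\sum_{I\subseteq\mathcal N,\,|I|=t}u(x_I)\prod_{i\in\mathcal N\setminus I}\frac{W(x_i)}{V(x_I,x_i)},\qquad\varepsilon^W_{t,n}=\varepsilon^W_{t,[n]}.\tag{12}$$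

The first lemma removes the denominators.

**Lemma 6.** $\varepsilon^W_{t,\mathcal N}(u)$ is a polynomial over $\Lambda$.

*Proof.* Let $n=|\mathcal N|\ge t$; otherwise the sum is $0$. The case $n=t$ is clear. The denominators are products of nonzero $\mathbb F_q$-linear forms, which are prime in $\Lambda[x]$. Say that a function has no pole along a form $\ell$ if it can be written as $N'/M'$ with $M'$ a product of forms not proportional to $\ell$. If $N/M$, with $M$ a product of forms, has no pole along a form $\ell\mid M$, then $NM'=N'M$ shows $\ell\mid NM'$, so $\ell\mid N$, and $\ell$ cancels. So a function without a pole along any form is a polynomial.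

**Step 1: $n=t+1$.** Now $\varepsilon(u)=\sum_iu(\hat x_i)W(x_i)/V(\hat x_i,x_i)$, where $\hat x_i$ omits $x_i$, with at most simple poles along each form. The function is symmetric in the variables, so by renumbering and scaling we may take $\mathcal N=[t+1]$ and $\ell=x_{t+1}-z$, $z=\sum_{i\le t}a_ix_i$. In the term $i=t+1$ the denominator contains $\ell$. For $i\le t$ the denominator $\prod_{v\in\langle\hat x_i\rangle}(x_i+v)$ contains a multiple of $\ell$ exactly if $a_i\neq0$, and this factor is $-a_i^{-1}\ell$. In these cases, on $\ell=0$ the tuple $\hat x_i$ becomes a basis of $\langle x_1,\dots,x_t\rangle$, so the factors $x_i+v$ become all vectors of this space, once each. The remaining ones multiply to the product of all nonzero vectors, which by (1) is $(-1)^tQ_{t,0}(x_1,\dots,x_t)$. The same holds for $i=t+1$. Also $u(\hat x_i)$ becomes $u(x_1,\dots,x_t)$ by $\mathrm{GL}_t$-invariance. Hence $\ell\,\varepsilon(u)$, restricted to $\ell=0$, is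
$$\frac{u(x_1,\dots,x_t)}{(-1)^tQ_{t,0}(x_1,\dots,x_t)}\Big(W(z)-\sum_ia_iW(x_i)\Big)=0$$
by linearity of $W$. Thus $\ell\,\varepsilon(u)=N/M$ with $\ell\nmid M$ and $\ell\mid N$: there is no pole along $\ell$.

**Step 2: $n\ge t+2$.** For every $J\subset\mathcal N$ with $|J|=t+1$,
$$\varepsilon^W_{t,\mathcal N}(u)=\sum_{i\in J}\frac{W(x_i)}{V(x_{J\setminus i},x_i)}\,\varepsilon^W_{t,\mathcal N\setminus i}(u),\tag{13}$$
because on the right the $I$-term of (12) appears with coefficient $\sum_{i\in J\setminus I}V(x_I,x_i)/V(x_{J\setminus i},x_i)=1$ by (9). By induction the $\varepsilon^W_{t,\mathcal N\setminus i}(u)$ are polynomials, so poles occur only along forms in $\langle x_J\rangle$. A given form involves some $x_i$, and we can choose $J$ without $i$. So there is no pole. $\square$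

**Specialization.** Let $\theta:\Lambda\to\Lambda'$ be a homomorphism of domains and $W'=\theta(W)$. Then $\theta$ carries $\varepsilon^W(u)$ to $\varepsilon^{W'}(\theta u)$: multiply by a common denominator, which lies in $\mathbb F_q[x]$, apply $\theta$, and divide again, the denominator being nonzero in $\Lambda'[x]$. The same argument will apply to the elements $b$ of Section 6. The maps $A_W(n)\to A_{W'}(n)$ are $\mathrm{GL}_n$-equivariant.

**Generic $W$.** For $m\ge1$ let $\mathbb F_q[\mathbf w]=\mathbb F_q[w_0,\dots,w_{m-1}]$ and $W=X^{q^m}+\sum_{i<m}w_iX^{q^i}$. Let $\Omega$ be an algebraic closure of the fraction field and $\mathcal W\subset\Omega$ the set of roots. As $W'=w_0\ne0$, $\mathcal W$ is an $\mathbb F_q$-space of dimension $m$. Then $A_W(n)\subset A_W(n)\otimes_{\mathbb F_q[\mathbf w]}\Omega$, which is the algebra of functions $\mathcal W^n\to\Omega$. So identities in $A_W(n)$ may be checked at points of $\mathcal W^n$. The action is $(\sigma F)(a)=F(a\sigma)$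 with $(a\sigma)_j=\sum_i\sigma_{ij}a_i$. Every monic $q$-polynomial of degree $q^m$ is a specialization of the generic one.

The purpose of the next lemma is invariance: the value at a point $a$ depends only on the span of its entries.

**Lemma 7.** The class of $\varepsilon^W_{t,n}(u)$ in $A_W(n)$ is $\mathrm{GL}_n$-invariant.

*Proof.* For $m=0$, $A_W(n)=\Lambda$ with trivial action. Let $m\ge1$. By $\Lambda$-linearity in $u$ we may take $u\in D_t$, and by specialization $W$ generic. Let $a\in\mathcal W^n$, let $Y$ be the span of its entries, and $(a_j)_{j\in J}$ a basis of $Y$, $r=|J|$.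

**Step 1: substitute half of the point.** Put $x_j=a_j$ for $j\in J$ and keep the other $x_i$ as indeterminates. A nonzero form $\sum c_ix_i$ has nonzero image, so no denominator vanishes. A term with some $j\in J\setminus I$ contains $W(a_j)=0$. So only $I\supseteq J$ contribute; if $t<r$ the result is $0$.

**Step 2: the rest is again an $\varepsilon$.** Let $t\ge r$ and $V_Y(X)=\prod_{y\in Y}(X+y)=V(a_J,X)$. The remainder of $W$ by $V_Y$ has degree $<q^r$ and vanishes on $Y$, so it is $0$, and $W=W_Y\circ V_Y$ with $W_Y$ monic. Put $v_i=V_Y(x_i)$ for $i\notin J$; these are algebraically independent over $\Omega$. For $I=J\sqcup I''$, (5) gives $V(x_I,x_i)=V(v_{I''},v_i)$. Also by (5), for $z=(z_1,\dots,z_{t-r})$,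
$$V((a_J,z),X)=\sum_l(-1)^{t-r-l}Q_{t-r,l}\big(V_Y(z_1),\dots,V_Y(z_{t-r})\big)V_Y(X)^{q^l},$$
so each $Q_{t,i}(a_J,z)$ is an $\Omega$-linear combination of the $Q_{t-r,l}(V_Y(z_1),\dots)$ with coefficients depending only on $Y$. Since $u$ is a polynomial in the $Q_{t,i}$, we get $u(x_I)=u_Y(v_{I''})$ with $u_Y\in\Omega\otimes D_{t-r}$ depending only on $u$ and $Y$. So the substituted element is $\varepsilon^{W_Y}_{t-r,[n]\setminus J}(u_Y)$ in the variables $v_i$, and by Lemma 6 a polynomial in the $v_i$.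

**Step 3: substitute the other half.** Put $x_i=a_i\in Y$ for $i\notin J$. Then all $v_i=0$, and the value is the constant term of $\varepsilon^{W_Y}_{t-r,n-r}(u_Y)$. It depends only on $Y$ (and $u,n$). As $a\sigma$ and $a$ have the same span, $\varepsilon^W_{t,n}(u)$ takes the same value at both. $\square$

For the multi-block case we let the coefficients involve further variables. For $K=\sum_au_a(y)x^a\in(\Lambda\otimes D_t(y))[x_1,\dots,x_n]$ put
$$\mathcal E^W_{t,n}(K)=\sum_{I\subseteq[n],|I|=t}K(x_I;x)\prod_{i\notin I}\frac{W(x_i)}{V(x_I,x_i)}=\sum_a\varepsilon^W_{t,n}(u_a)\,x^a\in\Lambda[x].\tag{14}$$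
In words: substitute $y=x_I$ and sum. The operator is $\Lambda[x]$-linear, and it converts congruences modulo $V(y,x_j)$ into congruences modulo $W(x_j)$:

**Lemma 8.** (i) $\mathcal E^W_{t,n}(V(y,x_j)\kappa)\in W(x_j)\Lambda[x]$ for $\kappa\in(\Lambda\otimes D_t(y))[x]$. (ii) For $\sigma\in\mathrm{GL}_n$ acting on $x$ only, $\sigma\mathcal E^W_{t,n}(K)\equiv\mathcal E^W_{t,n}(\sigma K)\bmod(W(x_1),\dots,W(x_n))$.

*Proof.* (i) Terms with $j\in I$ vanish, since $V(x_I,x_j)=0$. In the others $V(x_I,x_j)$ cancels, and we get $W(x_j)\sum_{I\not\ni j}\kappa(x_I;x)\prod_{i\notin I\cup j}\frac{W(x_i)}{V(x_I,x_i)}$. Writing $\kappa=\sum\kappa_a(y)x^a$, the second factor is $\sum_a\varepsilon^W_{t,[n]\setminus j}(\kappa_a)x^a$, a polynomial by Lemma 6. (ii) $\sigma\mathcal E(K)=\sum_a\sigma(\varepsilon(u_a))\,\sigma(x^a)\equiv\sum_a\varepsilon(u_a)\,\sigma(x^a)=\mathcal E(\sigma K)$ by Lemma 7. $\square$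

## 6. Chains of subsets: the elements $b^W_\alpha$

Let $\alpha=(n_1,\dots,n_k)$ with $n_i\ge0$; zero parts are allowed from now on. Let $n=\sum n_i$, with blocks $N_i$ as before. For $t=(t_1,\dots,t_k)$, $t_i\ge0$, let $\mathrm{Fl}_t=D_{t_1}(y^{(1)})\otimes\dots\otimes D_{t_k}(y^{(k)})$. For $H\in\Lambda\otimes\mathrm{Fl}_t$ put, with $I_0=\emptyset$,
$$b^W_\alpha(H)=\sum_{I_1,\dots,I_k}H(x_{I_1},\dots,x_{I_k})\prod_{i=1}^k\ \prod_{j\in(I_{i-1}\cup N_i)\setminus I_i}\frac{W(x_j)}{V(x_{I_i},x_j)},\qquad I_i\subseteq I_{i-1}\cup N_i,\ |I_i|=t_i.\tag{15}$$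
In words: at stage $i$ the block $N_i$ joins the current set $I_{i-1}$, we keep $t_i$ indices, and each index $j$ that is dropped contributes $W(x_j)/V(x_{I_i},x_j)$. Put $b^W_\alpha(f_1,\dots,f_k)=b^W_\alpha(f_1\otimes\dots\otimes f_k)$ and $b^W_{()}(1)=1$. For $W=X^{q^m}$ we write $b_{\alpha,m}$. Put $s_i=t_i-t_{i-1}$ with $t_0=0$, and call $t$ *admissible* for $\alpha$ if $0\le s_i\le n_i$ for all $i$. If some $t_i>t_{i-1}+n_i$, then the sum is empty and $b=0$. Splitting off the first stage,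
$$b^W_\alpha(f_1,\dots,f_k)=\sum_{I_1\subseteq[n_1],|I_1|=t_1}f_1(x_{I_1})\prod_{j\in[n_1]\setminus I_1}\frac{W(x_j)}{V(x_{I_1},x_j)}\;h(x_{I_1},x_{n_1+1},\dots,x_n),\tag{16}$$
where $h=b^W_{(t_1+n_2,n_3,\dots,n_k)}(f_2,\dots,f_k)$ with sizes $(t_2,\dots,t_k)$, and $h=1$ if $k=1$.

The next lemma says that this is what the recursion (3) produces. For $f=S_\lambda\prod_lQ_{s,s-l}^{a_l}\in\nabla^{m'}_s$ we have $\Phi^jf=S_{(\lambda,0^j)}\prod_lQ_{s+j,s-l+j}^{a_l}\in D_{s+j}$.

**Lemma 9.** Let $g\in\mathcal B_m(n_1,\dots,n_k)$ have the data (4). For every $j\ge0$,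
$$\Phi^jg=b_{(n_1+j,n_2,\dots,n_k),\,m+j}\big(\Phi^jf_1,\Phi^{j+t_1}f_2,\dots,\Phi^{j+t_{k-1}}f_k\big)\quad\text{with sizes }(t_1+j,\dots,t_k+j).\tag{17}$$
In particular $\mathcal B_m(\alpha)$ is the family
$$b_{\alpha,m}(f_1,\Phi^{t_1}f_2,\dots,\Phi^{t_{k-1}}f_k),\qquad t\text{ admissible},\ t_k\le m,\ f_i\in\nabla^{m-t_{i-1}}_{s_i}.\tag{18}$$

*Proof.* Induct on $k$; for $k=0$ both sides are $1$ (ignore the composition). For $k\ge1$, $g=\delta^{n_1-s_1}_{s_1+1;m}(f_1\cdot\Phi^{s_1}g')$ with $g'\in\mathcal B_{m-s_1}(n_2,\dots,n_k)$ having the data $(s_2,f_2),\dots,(s_k,f_k)$. So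
$$\Phi^jg=\delta^{n_1-s_1}_{s_1+j+1;\,m+j}(\Phi^jf_1\cdot\Phi^{j+s_1}g').$$
By the induction hypothesis for $g'$, with $m-s_1$ and $j+s_1$ in place of $m$ and $j$, we have $\Phi^{j+s_1}g'=b_{(n_2+s_1+j,n_3,\dots),\,m+j}(\Phi^{j+t_1}f_2,\dots,\Phi^{j+t_{k-1}}f_k)$ with sizes $(t_2+j,\dots,t_k+j)$. By (11) with $r-1=s_1+j$ and $n_1-s_1$ iterations, $\Phi^jg$ is the sum over $I_1\subseteq[n_1+j]$, $|I_1|=t_1+j$, of
$$(\Phi^jf_1)(x_{I_1})\prod_{i\in[n_1+j]\setminus I_1}\frac{x_i^{q^{m+j}}}{V(x_{I_1},x_i)}\,(\Phi^{j+s_1}g')(x_{I_1},x_{n_1+j+1},\dots).$$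
By (16) this is the right side of (17). Take $j=0$ for (18): the conditions in (4) say exactly that $t$ is admissible and $t_k\le m$. $\square$

We use (18) as the definition of $\mathcal B_m(\alpha)$ also for $m=0$ and for zero parts.

As a check, let $m=1$. If all $t_i=0$, then $b=\prod_jx_j^q/x_j=\xi_{[n]}$. Otherwise $t=(0,\dots,0,1,\dots,1)$ with first $1$ in place $i$, and all $f$'s are $1$. Write $Z_j=x_j^{q-1}$. A dropped index contributes $Z_j$ before stage $i$, and $x_j^q/V(x_l,x_j)=Z_j/(Z_j-Z_l)$ once $I=\{l\}$. The sum over the last choice $l\in\{l_{k-1}\}\cup N_k$ (if $i=k$, over $l\in N_k$) of $\prod_{j\ne l}Z_j/(Z_j-Z_l)$ is $1$: it is Lagrange interpolation of the constant $1$, evaluated at $0$. Summing out successively, $b=\xi_{N_1\cup\dots\cup N_{i-1}}$. So (18) gives exactly the basis of Proposition 1.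

Now polynomiality and invariance. The tool is to split off the last stage instead of the first. Let $k\ge1$, $\alpha'=(n_1,\dots,n_{k-1})$, $n'=n-n_k$, $y=y^{(k)}$. Regard $H\in\Lambda\otimes\mathrm{Fl}_t$ as an element of $(\Lambda\otimes D_{t_k}(y))\otimes\mathrm{Fl}_{(t_1,\dots,t_{k-1})}$, and $V(y,\cdot)$ as a monic $q$-polynomial over the domain $\Lambda\otimes D_{t_k}(y)$.

**Proposition 10.** (a) $b^W_\alpha(H)\in\Lambda[x]$. (b) For $k\ge1$,
$$b^W_\alpha(H)=\mathcal E^W_{t_k,n}\big(b^{V(y,\cdot)}_{\alpha'}(H)(x_1,\dots,x_{n'})\big).\tag{19}$$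
(c) The class of $b^W_\alpha(H)$ in $A_W(n)$ is $\mathrm P_\alpha$-invariant.

*Proof.* Induct on $k$, the case $k=0$ being trivial. Put $K=b^{V(y,\cdot)}_{\alpha'}(H)$; by induction $K\in(\Lambda\otimes D_{t_k}(y))[x_1,\dots,x_{n'}]$, so (14) applies to it.

**Step 1: formula (19).** The denominators of the summands of $K$ do not involve $y$, so we may substitute $y=x_{I_k}$ in each. The right side is then a sum over $I_k\subseteq[n]$, $|I_k|=t_k$, and chains $(I_1,\dots,I_{k-1})$. Every index of $[n']$ outside $I_{k-1}$ was dropped at exactly one stage: $[n']\setminus I_{k-1}=\bigsqcup_{i<k}\big((I_{i-1}\cup N_i)\setminus I_i\big)$. So the numerators contribute $\prod_{j\in[n']\setminus I_{k-1}}V(x_{I_k},x_j)$. This vanishes unless $I_k$ avoids $[n']\setminus I_{k-1}$, that is, unless $I_k\subseteq I_{k-1}\cup N_k$. In that case $[n]\setminus I_k=([n']\setminus I_{k-1})\sqcup((I_{k-1}\cup N_k)\setminus I_k)$, and the product cancels the corresponding denominators of $\prod_{j\notin I_k}W(x_j)/V(x_{I_k},x_j)$.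 The indices $j\in[n']\setminus I_{k-1}$ are left with $W(x_j)$ over the $V(x_{I_i},x_j)$ of the stage $i$ where $j$ was dropped, and those dropped at stage $k$ with $W(x_j)/V(x_{I_k},x_j)$. This is (15).

**Step 2: (a) and (c).** (a) follows from (19) and (14). For (c), $\sigma\in\mathrm P_\alpha$ acts on $x_1,\dots,x_{n'}$ through $\mathrm P_{\alpha'}$, so by induction $\sigma K-K\in\sum_{j\le n'}V(y,x_j)(\Lambda\otimes D_{t_k}(y))[x]$. By Lemma 8, $\sigma\mathcal E(K)\equiv\mathcal E(\sigma K)\equiv\mathcal E(K)$ modulo the $W(x_h)$. $\square$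

So the elements of $\mathcal B_m(\alpha)$ are polynomials with invariant classes. Spanning remains, and it is proved in two stages: first by all $b_{\alpha,m}(f_1,\dots,f_k)$ with arbitrary Dickson polynomials $f_i$, then by (18).

## 7. All invariants come from arbitrary Dickson polynomials

We first record how $b^W_\alpha$ degenerates in the first block.

**Lemma 11.** Let $W$ be generic, $m\ge1$, $k\ge1$, $n_1\ge1$, $f_i\in D_{t_i}$.
(i) $b^W_\alpha(f_1,\dots,f_k)$ vanishes at every $a\in\mathcal W^n$ with $\operatorname{rank}(a_1,\dots,a_{n_1})>t_1$.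
(ii) If $t_1\le n_1-1$, then $b^W_\alpha(Q_{t_1,0}f_1,f_2,\dots,f_k)|_{x_{n_1}=0}=(-1)^{t_1}w_0\,b^W_{(n_1-1,n_2,\dots,n_k)}(f_1,\dots,f_k)$ in the variables $x_i$, $i\ne n_1$.
(iii) If $t_1<n_1$, then $Q_{n_1,0}(x_1,\dots,x_{n_1})\,b^W_\alpha(f_1,\dots,f_k)=0$ in $A_W(n)$.

*Proof.* Use (16), where $h$ is a polynomial by Proposition 10.

(i) Choose $J\subseteq[n_1]$, $|J|=t_1+1$, with $(a_j)_{j\in J}$ independent, substitute $x_j=a_j$ for $j\in J$ and keep the other variables. No denominator vanishes, and every term has some $j\in J\setminus I_1$, hence a factor $W(a_j)=0$.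

(ii) Consider a term with $n_1\in I_1$. At $x_{n_1}=0$ its denominators $V(x_{I_1},x_j)$ become $V(x_{I_1\setminus n_1},x_j)^q\neq0$, and $Q_{t_1,0}(x_{I_1})$ becomes $0$; so the term vanishes. If $n_1\notin I_1$, then $W(x_{n_1})/V(x_{I_1},x_{n_1})$ becomes, at $x_{n_1}=0$, the quotient of the coefficients of $x_{n_1}$, namely $w_0/\big((-1)^{t_1}Q_{t_1,0}(x_{I_1})\big)$, and $Q_{t_1,0}$ cancels. The factor $h(x_{I_1},x_{n_1+1},\dots)$ does not involve $x_{n_1}$. By (16) for $(n_1-1,n_2,\dots)$ the sum is as stated.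

(iii) At a point with $a_1,\dots,a_{n_1}$ independent, $b=0$ by (i). Otherwise $Q_{n_1,0}=L_{n_1}^{q-1}=0$. $\square$

Let $N_m(\alpha)\subseteq\mathcal Q_m(n)$ be the span of all $b_{\alpha,m}(f_1,\dots,f_k)$, $t$ admissible, $f_i\in D_{t_i}$.

**Proposition 12.** $\mathcal Q_m(n)^{\mathrm P_\alpha}=N_m(\alpha)$ for all $m\ge0$ and all $\alpha$.

*Proof.* The inclusion $\supseteq$ is Proposition 10. If $m=0$, then $\mathcal Q_0(n)=\mathbb F_q$ and $1=b(1,\dots,1)$ with $s_i=n_i$. We induct on $n$, the statement for $n$ being meant for all $m\ge0$ and all $\alpha$ with $\sum n_i=n$; $n=0$ is trivial. Let $m,n\ge1$. A first part $n_1=0$ forces $t_1=0$ and can be dropped, so let $n_1\ge1$. Put $\mathrm P=\mathrm P_\alpha$ and $\alpha^-=(n_1-1,n_2,\dots,n_k)$. Let $\mathrm P''=\mathrm P_{\alpha^-}$ act on $x_2,\dots,x_n$, and let $\mathrm P'=\mathrm P_{1,n_1-1,n_2,\dots,n_k}$, the stabilizer of the line $\langle x_1\rangle$ in $\mathrm P$. The plan is to describe $\mathrm P'$-invariants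 by expanding in powers of $x_1$, and then to project to $\mathrm P$-invariants.

**Step 1: lifting a $q$-th power from $x_1=0$.** This step produces a $\mathrm P$-invariant with prescribed restriction. For a tuple $f=(f_1,\dots,f_k)$ with sizes $t$ admissible for $\alpha^-$, let $g=b_{\alpha^-,m-1}(f)$ and $\phi g:=b_{\alpha,m}(\phi f_1,\dots,\phi f_k)$, with sizes $t_i+1$, admissible for $\alpha$ (the notation depends on $f$). It is $\mathrm P$-invariant, and
$$(\phi g)|_{x_1=0}=g(x_2,\dots,x_n)^q.\tag{20}$$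
Indeed, consider a term with $1\in I_i$ for all $i$. At $x_1=0$, $\phi f_i(x_{I_i})$ becomes $f_i(x_{I_i\setminus1})^q$ and $x_j^{q^m}/V(x_{I_i},x_j)$ becomes $\big(x_j^{q^{m-1}}/V(x_{I_i\setminus1},x_j)\big)^q$. These terms add up to $g^q$. In any other term let $i$ be minimal with $1\notin I_i$. Then $1$ is dropped at stage $i$, and the factor $x_1^{q^m}/V(x_{I_i},x_1)$ vanishes at $x_1=0$, since $V(x_{I_i},x_1)$ has a simple zero there and $q^m>1$. The other factors are regular there: the denominators before stage $i$ become nonzero $q$-th powers, and the remaining ones do not involve $x_1$.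

**Step 2: the $\mathrm P'$-invariants.** The claim is that $\mathcal Q_m(n)^{\mathrm P'}$ is spanned by the following elements, where $f$ has sizes admissible for $\alpha^-$:

- (A) $x_1^{q^m-1}g(x_2,\dots,x_n)$ with $g=b_{\alpha^-,m}(f)$;
- (B) $x_1^d\,\phi g$ with $g=b_{\alpha^-,m-1}(f)$, $(q-1)\mid d$, $0\le d<q^m-1$.

They are $\mathrm P'$-invariant. For (B), $\sigma x_1=cx_1$ with $c^d=1$, and $\phi g$ is $\mathrm P$-invariant. For (A), let $\sigma x_1=cx_1$ and $\sigma x_j=\tau x_j+c_jx_1$ $(j\ge2)$ with $\tau\in\mathrm P''$. Then $c^{q^m-1}=1$, $\sigma g\equiv\tau g\bmod x_1$, $x_1^{q^m-1}\cdot x_1=0$, and $\tau g\equiv g\bmod(x_2^{q^m},\dots,x_n^{q^m})$ by Proposition 10.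

Conversely let $0\ne a=\sum_dx_1^da_d$ be $\mathrm P'$-invariant, $a_d\in\mathcal Q_m(n-1)$ in $x_2,\dots,x_n$. Scaling $x_1$ shows $a_d=0$ unless $(q-1)\mid d$, and letting $\mathrm P''$ act with $x_1$ fixed shows $a_d\in\mathcal Q_m(n-1)^{\mathrm P''}$. Let $d$ be minimal with $a_d\neq0$. If $d=q^m-1$, then $a=x_1^{q^m-1}a_d$, and the induction hypothesis $\mathcal Q_m(n-1)^{\mathrm P''}=N_m(\alpha^-)$ writes $a$ in terms of (A).

Otherwise $d+q-1\le q^m-1$, because $q-1$ divides both $d$ and $q^m-1$. Fix $i\ge2$ and apply $x_i\mapsto x_i+x_1$, which lies in $\mathrm P'$. With $\partial_i^{(e)}$ the linear operator sending $x_i^b$ to $\binom bex_i^{b-e}$ and fixing the other variables, the coefficient of $x_1^{d+e}$ in the image is $\sum_{e'=0}^e\partial_i^{(e-e')}a_{d+e'}$. Let $1\le e\le q-1$. Since $a_{d+e'}=0$ for $0<e'<q-1$, comparison with $a$ gives $\partial_i^{(e)}a_d=0$; for $e=q-1$ the term $a_{d+q-1}$ occurs on both sides and cancels. Up to scalars, $\partial_i^{(e)}$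 sends distinct monomials that it does not kill to distinct monomials. So every monomial of $a_d$ has an $x_i$-exponent $b$ with $\binom be\equiv0\bmod p$ for $1\le e\le q-1$. If $q\nmid b$, let $e$ be the power of $p$ at the lowest nonzero $p$-adic digit of $b$. Then $e\le q-1$ and $\binom be\not\equiv0$ by Lucas's theorem, a contradiction. So $q\mid b$.

This holds for all $i\ge2$, so $a_d=h^q$ with $h\in\mathcal Q_{m-1}(n-1)$. The map $h\mapsto h^q$ from $\mathcal Q_{m-1}(n-1)$ to $\mathcal Q_m(n-1)$ is $\mathbb F_q$-linear, injective and $\mathrm{GL}_{n-1}$-equivariant. So $h\in\mathcal Q_{m-1}(n-1)^{\mathrm P''}=N_{m-1}(\alpha^-)$ by induction. Write $h$ as a combination of elements $g=b_{\alpha^-,m-1}(f)$ and subtract from $a$ the same combination of the elements $x_1^d\phi g$ of type (B). By (20) this removes the coefficient of $x_1^d$, so the $x_1$-order rises and the result is still $\mathrm P'$-invariant. Iterate. This proves the claim.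

**Step 3: the projection to $\mathrm P$-invariants.** Let $\mathrm{tr}=\sum_{\sigma\in\mathrm P/\mathrm P'}\sigma:\mathcal Q_m(n)^{\mathrm P'}\to\mathcal Q_m(n)^{\mathrm P}$. The cosets correspond to the lines of $U_1=\langle x_1,\dots,x_{n_1}\rangle$ via $\sigma\mapsto\langle\sigma x_1\rangle$. Their number is $1+q+\dots+q^{n_1-1}\equiv1\bmod p$. So $\mathrm{tr}$ is the identity on $\mathrm P$-invariants, hence surjective, and it remains to show that it sends (A) and (B) into $N_m(\alpha)$.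

**Step 4: type (B).** If $d=0$, then $\mathrm{tr}(\phi g)=\phi g\in N_m(\alpha)$. Let $d>0$. Then $\mathrm{tr}(x_1^d\phi g)=\phi g\cdot\pi$, where $\pi=\sum_\ell\ell^d$ runs over one vector from each line of $U_1$. As $(q-1)\mid d$, $\pi=-\sum_{v\in U_1}v^d\in D_{n_1}$. Setting $x_{n_1}=0$ in $\pi$ gives $0$, since each value is repeated $q$ times. So $\pi\in Q_{n_1,0}D_{n_1}$ by Section 4. If the first size $t_1+1$ of $\phi g$ is $<n_1$, then $\phi g\cdot\pi=0$ by Lemma 11(iii), specialized at $\mathbf w\mapsto0$. If $t_1+1=n_1$, then $I_1=[n_1]$ is forced, and $\phi g\cdot\pi=b_{\alpha,m}(\pi\,\phi f_1,\phi f_2,\dots,\phi f_k)\in N_m(\alpha)$.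

**Step 5: type (A).** Here $t_1\le n_1-1$. We claim that, in $A_W(n)$ for generic $W$ and with $g=b^W_{\alpha^-}(f)(x_2,\dots,x_n)$,
$$\mathrm{tr}\Big(\frac{W(x_1)}{x_1}\,g\Big)=(-1)^{t_1}b^W_\alpha(Q_{t_1,0}f_1,f_2,\dots,f_k).\tag{21}$$
Specializing $\mathbf w\mapsto0$ then gives $\mathrm{tr}\big(x_1^{q^m-1}b_{\alpha^-,m}(f)\big)=(-1)^{t_1}b_{\alpha,m}(Q_{t_1,0}f_1,f_2,\dots,f_k)\in N_m(\alpha)$; the sizes are admissible for $\alpha$. The left side of (21) makes sense: $\frac{W(x_1)}{x_1}g$ is $\mathrm P'$-invariant by the argument used for (A), because $W(X)/X$ is a polynomial in $X^{q-1}$ and $x_1\cdot\frac{W(x_1)}{x_1}=0$ in $A_W(n)$.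

Evaluate (21) at $a\in\mathcal W^n$. The polynomial $W(X)/X$ takes the value $w_0$ at $0$ and the value $0$ on $\mathcal W\setminus0$. If $a_1,\dots,a_{n_1}$ are independent, then $(\sigma x_1)(a)\ne0$ for all $\sigma\in\mathrm P$, so the left side is $0$; the right side is $0$ by Lemma 11(i), as $n_1>t_1$. Otherwise, both sides being $\mathrm P$-invariant, we may move $a$ by $\mathrm{GL}_{n_1}$ and assume $a_1,\dots,a_r$ independent and $a_{r+1}=\dots=a_{n_1}=0$, with $r<n_1$. Only lines $\ell$ vanishing at $a$ contribute, that is, $\ell\subset\langle x_{r+1},\dots,x_{n_1}\rangle$. For such $\ell$ choose the coset representative $\sigma$ that fixes $x_{n_1+1},\dots,x_n$, with $\sigma x_1$ spanning $\ell$ and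
$$(\sigma x_2,\dots,\sigma x_{n_1})=(x_1,\dots,x_r,\ \text{forms completing }\sigma x_1\text{ to a basis of }\langle x_{r+1},\dots,x_{n_1}\rangle).$$
Its contribution is $w_0\,g(a_1,\dots,a_r,0,\dots,0,a_{n_1+1},\dots,a_n)$, independent of $\ell$, and the number of lines in $\langle x_{r+1},\dots,x_{n_1}\rangle$ is $\equiv1\bmod p$. So this is the value of the left side. Since $a_{n_1}=0$, Lemma 11(ii) says that the right side is $(-1)^{t_1}(-1)^{t_1}w_0\,b^W_{\alpha^-}(f)(a_1,\dots,a_r,0,\dots,0,a_{n_1+1},\dots,a_n)$, the same. $\square$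

## 8. Relations between the $b_{\alpha,m}$, and the families $\nabla$

The spaces $\mathrm{Fl}_t$ are infinite-dimensional, so there are many relations. We find enough of them to cut each $f_i$ down to the prescribed family.

**Proposition 18.** $\mathcal Q_m(n)^{\mathrm P_\alpha}=\operatorname{span}\mathcal B_m(\alpha)$ for all $m\ge0$ and all $\alpha$.

The proof occupies this section (its number follows the lemmas it needs) and is by induction on the number $k$ of blocks. The case $k=0$ is trivial. From now on $k\ge1$, and the proposition is assumed for fewer than $k$ blocks and all $m\ge0$.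

The first lemma transports a spanning statement from $X^{q^m}$ to deformed $W$.

**Lemma 13.** Let $\Lambda=\bigoplus_{d\ge0}\Lambda^d$ be a graded domain with $\Lambda^0=\mathbb F_q$, and $W=X^{q^m}+\sum_{i<m}w_iX^{q^i}$ with $w_i\in\Lambda^{q^m-q^i}$. If $\mathcal Q_m(n)^{\mathrm P_\alpha}$ is spanned by $b_{\alpha,m}(f)$, $f\in\mathcal S$ (a set of tuples of homogeneous $f_i$), then $A_W(n)^{\mathrm P_\alpha}$ is the $\Lambda$-span of the $b^W_\alpha(f)$, $f\in\mathcal S$.

*Proof.* With $\deg x_i=1$, $A_W(n)$ is graded and the group preserves degrees, so homogeneous components of invariants are invariant. Put $F_d=\Lambda^{\ge d}A_W(n)$. These are $\mathrm P_\alpha$-stable. As $A_W(n)$ is free on monomials and $W\equiv X^{q^m}$ modulo $\Lambda^{\ge1}$, $F_d/F_{d+1}\cong\Lambda^d\otimes\mathcal Q_m(n)$ as $\mathrm P_\alpha$-modules. Let $a\in F_d$ be invariant and homogeneous of degree $D$. Its class lies in $\Lambda^d\otimes\mathcal Q_m(n)^{\mathrm P_\alpha}$. The element $b^W_\alpha(f)$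 is invariant, homogeneous, and reduces to $b_{\alpha,m}(f)$ modulo $\Lambda^{\ge1}$. So subtracting a suitable $\sum_fz_fb^W_\alpha(f)$ with $z_f\in\Lambda^d$, homogeneous of degree $D$, moves $a$ into $F_{d+1}$. In degree $D$ we have $F_{D+1}=0$, so the process ends. $\square$

Now the key relation. Recall the remainder coefficients $c_i^W$ of (10). If a factor $c_i^W$ occurs in the last slot, the last size can be lowered by one.

**Lemma 14.** Let $1\le j\le k$, $\alpha=(n_1,\dots,n_j)$, $(t_1,\dots,t_j)$ admissible, $t=t_j\ge1$, $n=\sum_{i\le j}n_i$, $f_l\in D_{t_l}$, $W$ a monic $q$-polynomial over a domain $\Lambda$, $0\le i<t$. Then, in $A_W(n)$, $b^W_\alpha(f_1\otimes\dots\otimes f_{j-1}\otimes c^W_if_j)$ is a finite sum of elements $b^W_\alpha(f'_1,\dots,f'_j)$ with $f'_l\in D_{t'_l}$, $(t'_1,\dots,t'_j)$ admissible and $t'_j=t-1$.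

*Proof.* Let $\alpha'=(n_1,\dots,n_{j-1})$ and $n'=n-n_j$. By (19) the element is $\mathcal E^W_{t,n}(c_i^W(y)K)$ with $K=f_j(y)\,b^{V(y,\cdot)}_{\alpha'}(f_1,\dots,f_{j-1})\in D_t(y)[x_1,\dots,x_{n'}]$.

**Step 1: separate one variable of $y$.** The aim is to see how $K$ depends on a single $y$-variable. Let $y'=(y_1,\dots,y_{t-1})$, $Z$ an indeterminate, and $V_Z(X)=V(y',X)^q-Z\,V(y',X)$, a monic $q$-polynomial over the domain $D_{t-1}(y')[Z]$. The ring map $D_t(y)\to D_{t-1}(y')[Z]$, $Q_{t,l}\mapsto Q_{t-1,l-1}(y')^q+ZQ_{t-1,l}(y')$, carries $V(y,\cdot)$ to $V_Z$ and $f_j$ to some $f_j^Z$. By specialization it carries $K$ to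
$$f_j^Z\,b^{V_Z}_{\alpha'}(f_1,\dots,f_{j-1})=\sum_aK_a(y';x)Z^a,\qquad K_a\in D_{t-1}(y')[x_1,\dots,x_{n'}].$$
Fix $I'\subset[n]$ with $|I'|=t-1$ and put $v_l=V(x_{I'},x_l)$, $Z_l=v_l^{q-1}$. By (7), substituting $y'=x_{I'}$ and $Z=Z_l$ afterwards is the same as substituting $y=(x_{I'},x_l)$. So $K(x_{I'},x_l;x)=\sum_aK_a(x_{I'};x)Z_l^a$ for $l\notin I'$. By (6), $V((x_{I'},x_l),x_h)=v_h(Z_h-Z_l)$.

**Step 2: sum over the separated variable.** Insert (10) at $y=x_I$ into $\mathcal E^W_{t,n}(c_i^WK)$, writing $I=I'\sqcup\{l\}$: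
$$\mathcal E^W_{t,n}(c_i^WK)=(-1)^{t-1-i}\sum_{|I'|=t-1}Q_{t-1,i}(x_{I'})\prod_{h\notin I'}\frac{W(x_h)}{v_h}\sum_aK_a(x_{I'};x)\sum_{l\notin I'}\frac{Z_l^a}{\prod_{h\notin I'\cup l}(Z_h-Z_l)}.$$
For the last sum we use, with $h_r$ the complete symmetric polynomials and $h_r=0$ for $r<0$,
$$\sum_{l=1}^N\frac{Z_l^a}{\prod_{h\ne l}(Z_l-Z_h)}=h_{a-N+1}(Z_1,\dots,Z_N)\qquad(N\ge1,\ a\ge0).\tag{22}$$
For $a<N-1$, the left side is the coefficient of $X^{N-1}$ in the Lagrange interpolation of $X^a$ at $Z_1,\dots,Z_N$, which is $0$. For $a=r+N-1$ with $r\ge0$, compare coefficients of $T^r$ in the partial fraction expansion $\prod_h\frac1{1-Z_hT}=\sum_l\frac1{1-Z_lT}\prod_{h\ne l}\frac{Z_l}{Z_l-Z_h}$. There are $N=n-t+1\ge1$ indices outside $I'$, so the last sum in the display is $(-1)^{n-t}h_{a-n+t}(Z_h:h\notin I')$. Since $Z_h=0$ for $h\in I'$, it equals $(-1)^{n-t}h_{a-n+t}(Z_h:h\in[n])$. Therefore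
$$\mathcal E^W_{t,n}(c_i^WK)=(-1)^{n-1-i}\,\mathcal E^W_{t-1,n}\Big(\sum_aQ_{t-1,i}(y')K_a(y';x)\,h_{a-n+t}\big(V(y',x_1)^{q-1},\dots,V(y',x_n)^{q-1}\big)\Big).\tag{23}$$
The summands with $a<n-t$ are $0$. Those with $a>n-t$ lie in the ideal generated by the $V(y',x_h)$, so by Lemma 8(i) they do not matter modulo $(W(x_1),\dots,W(x_n))$. For $a=n-t$ the symmetric polynomial is $1$. In $A_W(n)$ we are left with $\pm\mathcal E^W_{t-1,n}(Q_{t-1,i}K_{n-t})$.

**Step 3: apply the induction on the number of blocks to $K_{n-t}$.** By Proposition 10 over $D_{t-1}(y')[Z]$, $\sum_aK_aZ^a$ is $\mathrm P_{\alpha'}$-invariant modulo the $V_Z(x_h)=V(y',x_h)\big(V(y',x_h)^{q-1}-Z\big)$, $h\le n'$. Comparing coefficients of $Z^a$, each $K_a$ is $\mathrm P_{\alpha'}$-invariant modulo the $V(y',x_h)$, that is, $K_a$ defines an element of $A_{V(y',\cdot)}(n')^{\mathrm P_{\alpha'}}$ over $D_{t-1}(y')$. Now $\alpha'$ has $j-1<k$ blocks. By Proposition 18 for $\alpha'$ with exponent $t-1$, and Lemma 13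 for $\Lambda=D_{t-1}(y')$ and $W=V(y',\cdot)$ (the coefficient of $X^{q^i}$ is $\pm Q_{t-1,i}$, of degree $q^{t-1}-q^i$), we have modulo $(V(y',x_h))_{h\le n'}$
$$K_{n-t}\equiv\sum_{f'}a_{f'}(y')\,b^{V(y',\cdot)}_{\alpha'}(f'_1,\dots,f'_{j-1}),\qquad a_{f'}\in D_{t-1}(y'),$$
with admissible sizes $(t'_1,\dots,t'_{j-1})$ and $t'_{j-1}\le t-1$; the last inequality is the condition "$t_k\le m$" in (18). By Lemma 8(i) and (19) our element is $\pm\sum_{f'}b^W_\alpha(f'_1,\dots,f'_{j-1},Q_{t-1,i}a_{f'})$ with $t'_j=t-1\ge t'_{j-1}$. Summands with $t-1-t'_{j-1}>n_j$ are zero; the others have admissible sizes. $\square$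

Next we use Lemma 14 at every stage of the chain. Let $\alpha=(n_1,\dots,n_k)$. For admissible $t$ let $F_i=V(y^{(i)},\cdot)$ $(1\le i\le k)$, $F_{k+1}=X^{q^m}$, and $\beta_t:\mathrm{Fl}_t\to\mathcal Q_m(n)$, $H\mapsto b_{\alpha,m}(H)$. Let $\mathfrak c_t\subset\mathrm{Fl}_t$ be the ideal generated by the coefficients $c_i^{F_{j+1}}(y^{(j)})$ of the remainders of $F_{j+1}$ by $F_j$ $(1\le j\le k$, $0\le i<t_j)$. Order admissible tuples by $t'\prec t$ if $t'_j<t_j$ at the largest $j$ with $t'_j\ne t_j$.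

**Lemma 15.** $\beta_t(\mathfrak c_t)\subseteq\sum_{t'\prec t}\operatorname{im}\beta_{t'}$.

*Proof.* By linearity let $H=c_i^{F_{j+1}}\cdot(f_1\otimes\dots\otimes f_k)$. Put $\Lambda_l=D_{t_{l+1}}\otimes\dots\otimes D_{t_k}$ (so $\Lambda_k=\mathbb F_q$), $\alpha_l=(n_1,\dots,n_l)$, $\nu_l=n_1+\dots+n_l$. For $j\le l\le k$ let $X_l=b^{F_{l+1}}_{\alpha_l}(H)\in\Lambda_l[x_1,\dots,x_{\nu_l}]$, with $H$ regarded as an element of $\Lambda_l\otimes\mathrm{Fl}_{(t_1,\dots,t_l)}$. By (19), $X_{l+1}=\mathcal E^{F_{l+2}}_{t_{l+1},\nu_{l+1}}(X_l)$ with $y=y^{(l+1)}$, and $X_k=\beta_t(H)$.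

**Step 1: start at level $j$.** By Lemma 14 over $\Lambda_j$ with $W=F_{j+1}$, multiplied by $f_{j+1}\otimes\dots\otimes f_k\in\Lambda_j$, we get $X_j\equiv\sum_{t'}b^{F_{j+1}}_{\alpha_j}(H_{t'})$ modulo the $F_{j+1}(x_h)$, $h\le\nu_j$, with $H_{t'}\in\Lambda_j\otimes\mathrm{Fl}_{(t'_1,\dots,t'_j)}$, admissible sizes and $t'_j=t_j-1$.

**Step 2: propagate upward.** If $X_l\equiv\sum_{t'}b^{F_{l+1}}_{\alpha_l}(H_{t'})$ modulo the $F_{l+1}(x_h)=V(y^{(l+1)},x_h)$, $h\le\nu_l$, apply $\mathcal E^{F_{l+2}}_{t_{l+1},\nu_{l+1}}$. By Lemma 8(i) and (19), $X_{l+1}\equiv\sum_{t'}b^{F_{l+2}}_{\alpha_{l+1}}(H_{t'})$ modulo the $F_{l+2}(x_h)$, $h\le\nu_{l+1}$. For $l=k$ this reads $\beta_t(H)=\sum_{t'}b_{\alpha,m}(H_{t'})$ in $\mathcal Q_m(n)$, with sizes $(t'_1,\dots,t'_{j-1},t_j-1,t_{j+1},\dots,t_k)$. If $j<k$ and $t_{j+1}-(t_j-1)>n_{j+1}$, the term is $0$. Otherwise the tuple is admissible and $\prec t$. $\square$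

It remains to see that $\mathrm{Fl}_t/\mathfrak c_t$ is spanned by the prescribed functions. First one factor. Let $\mathfrak c^{(s)}_m\subset D_s$ be the ideal generated by the coefficients $c_i^{X^{q^m}}(x_1,\dots,x_s)$, $0\le i<s$.

**Lemma 16.** For $s\le m$, $D_s=\operatorname{span}\nabla^m_s+\mathfrak c^{(s)}_m$.

*Proof.* For $s=0$ both $D_0$ and $\operatorname{span}\nabla_0^m$ are $\mathbb F_q$. Let $s\ge1$. For $0\ne f\in D_s$ let $\mathrm{in}(f)$ be its monomial whose exponent vector in $(Q_{s,0},Q_{s,1},\dots)$ is lexicographically smallest; $\mathrm{in}$ is multiplicative.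

**Step 1: initial monomials of the $S_\lambda$.** Put $\lambda_{s+1}=0$. We claim $\mathrm{in}(S_\lambda)=\prod_{i=1}^sQ_{s,s-i}^{(q^{\lambda_i}-q^{\lambda_{i+1}})/(q-1)}$ with coefficient $1$. Induct on $s$, starting with $S_\emptyset=1$ for $s=0$. Put $\mu=\lambda-(\lambda_s,\dots,\lambda_s)=(\mu',0)$ and $\Delta=\det(x_i^{q^{s-j}})=\pm L_s$. The numerator of $S_\lambda$ is the $q^{\lambda_s}$-th power of that of $S_\mu$, and $\Delta^{q-1}=Q_{s,0}$. So
$$S_\lambda=(S_\mu\Delta)^{q^{\lambda_s}}/\Delta=S_\mu^{q^{\lambda_s}}Q_{s,0}^{(q^{\lambda_s}-1)/(q-1)}.$$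
By Lemma 3(b), $S_\mu\equiv\phi(S_{\mu'})\bmod Q_{s,0}$, where $\phi(S_{\mu'})\ne0$ does not involve $Q_{s,0}$. So $\mathrm{in}(S_\mu)=\phi(\mathrm{in}\,S_{\mu'})$, which by induction is $\prod_{i<s}Q_{s,s-i}^{(q^{\mu_i}-q^{\mu_{i+1}})/(q-1)}$. Raise to the power $q^{\lambda_s}$.

**Step 2: a basis of $D_s$.** By Step 1, $\mathrm{in}(S_\lambda\prod_iQ_{s,s-i}^{a_i})=\prod_iQ_{s,s-i}^{\alpha_i}$ with $\alpha_i=\frac{q^{\lambda_i}-q^{\lambda_{i+1}}}{q-1}+a_i$, $0\le a_i<q^{\lambda_i}$. For given $\lambda_{i+1}$ the intervals $\big[\frac{q^l-q^{\lambda_{i+1}}}{q-1},\frac{q^{l+1}-q^{\lambda_{i+1}}}{q-1}\big)$, $l\ge\lambda_{i+1}$, have length $q^l$ and partition $\mathbb Z_{\ge0}$. So from $(\alpha_i)$ we recover successively $\lambda_s,a_s,\lambda_{s-1},a_{s-1},\dots$, and every monomial is the initial monomial of exactly one $S_\lambda\prod Q_{s,s-i}^{a_i}$, where $\lambda$ is any partition with at most $s$ parts. These elements are homogeneous, and each degree has finitely many monomials;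 so they form a basis of $D_s$.

**Step 3: large $\lambda_1$.** Let $\lambda_1>m-s$ and $b=\lambda_1+s-1\ge m$. With $R=\sum_{a<s}c_aX^{q^a}$ the remainder of $X^{q^m}$ by $V(x_1,\dots,x_s,\cdot)$, we have $x_i^{q^m}=R(x_i)$, so $x_i^{q^b}=R(x_i)^{q^{b-m}}=\sum_ac_a^{q^{b-m}}x_i^{q^{a+b-m}}$. This is the first column of the numerator of $S_\lambda$. Expanding, $S_\lambda=\sum_ac_a^{q^{b-m}}d_a$ with $d_a\in D_s$ by Lemma 3(a). So $S_\lambda\in\mathfrak c^{(s)}_m$, and modulo $\mathfrak c^{(s)}_m$ only the basis elements in $\nabla^m_s$ are needed. $\square$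

We use **graded Nakayama** in this form: if $\Lambda=\bigoplus_{d\ge0}\Lambda^d$ with $\Lambda^0$ the image of $\mathbb F_q$, $\Lambda^+=\bigoplus_{d>0}\Lambda^d$, $M$ is a graded $\Lambda$-module with degrees bounded below, and homogeneous elements of $M$ span $M/\Lambda^+M$, then they generate $M$. (Induct on the degree of the element to be expressed.)

**Lemma 17.** If $t_k>m$, then $\mathfrak c_t=\mathrm{Fl}_t$. If $t_k\le m$, then $\mathrm{Fl}_t$ is spanned modulo $\mathfrak c_t$ by the $f_1\otimes\Phi^{t_1}f_2\otimes\dots\otimes\Phi^{t_{k-1}}f_k$ with $f_i\in\nabla^{m-t_{i-1}}_{s_i}$.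

*Proof.* If $t_k>m$, the remainder of $X^{q^m}$ by $F_k$ is $X^{q^m}$ itself, so $1\in\mathfrak c_t$. Let $t_k\le m$ and $C=\mathrm{Fl}_t/\mathfrak c_t$, graded by $\deg Q_{t_i,a}(y^{(i)})=q^{t_i}-q^a$. The ideal is homogeneous, since the $F_i$ are homogeneous when $\deg X=1$ and division preserves homogeneity. Let $C_i$ be the image of $D_{t_1}\otimes\dots\otimes D_{t_i}$ in $C$, $C_0$ the image of $\mathbb F_q$, and $F_0=X$.

**Step 1: over $C$ the $F_i$ are successive compositions.** The relations say that the remainder of $F_{j+1}$ by $F_j$ vanishes over $C$. So for $1\le i\le k$, $F_i=E_i\circ F_{i-1}$ with $E_i=\sum_{a\le s_i}(-1)^{s_i-a}e_aX^{q^a}$ monic of degree $q^{s_i}$ and coefficients in $C_i$. Also $X^{q^m}=G_k\circ F_k$ for some $G_k$, hence $X^{q^m}=G_i\circ F_i$ with $G_i=G_k\circ E_k\circ\dots\circ E_{i+1}$. The coefficients of $F_i=E_i\circ F_{i-1}$ are polynomials in the $e_a$ and elements of $C_{i-1}$, so the $e_a$ generate $C_i$ over $C_{i-1}$.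

**Step 2: the fiber $J_i=C_i/C_{i-1}^+C_i$ is a quotient of $D_{s_i}/\mathfrak c^{(s_i)}_{m'}$, where $m'=m-t_{i-1}$.** Write $X^{q^m}=H\circ F_{i-1}$ (for $i\ge2$, $H=G_{i-1}$). By uniqueness of division the coefficients of $H=X^{q^{m'}}+\sum_{a<m'}h_aX^{q^a}$ lie in $C_{i-1}$, with $\deg h_a=q^m-q^{a+t_{i-1}}>0$; and $H=G_i\circ E_i$, again by uniqueness, since $G_i\circ E_i\circ F_{i-1}=X^{q^m}$. The coefficients of $G_i$ lie in $C_i$. By Step 1, $J_i$ is a quotient of $D_{s_i}$ via $Q_{s_i,a}\mapsto e_a$. This map carries $V(x_1,\dots,x_{s_i},\cdot)$ to $E_i$. Over $J_i$ the $h_a$ vanish, so $X^{q^{m'}}=G_i\circ E_i$: the remainder of $X^{q^{m'}}$ by $E_i$ is $0$. Hence $\mathfrak c^{(s_i)}_{m'}$ maps to $0$. Since $s_i\le m'$, Lemma 16 shows that $J_i$ is spanned by the images of $\nabla^{m'}_{s_i}$.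

**Step 3: these are also the images of the $\Phi^{t_{i-1}}f$.** Over $J_i$ the lower coefficients of $F_{i-1}$ vanish, so $F_{i-1}=X^{q^{t_{i-1}}}$ and $F_i=\sum_a(-1)^{s_i-a}e_aX^{q^{a+t_{i-1}}}$. Thus $Q_{t_i,b}\mapsto0$ for $b<t_{i-1}$ and $Q_{t_i,t_{i-1}+a}\mapsto e_a$. By Lemma 3(b), $\Phi^{t_{i-1}}f\equiv\phi^{t_{i-1}}f\bmod(Q_{t_i,b}:b<t_{i-1})$ for $f\in\nabla^{m'}_{s_i}$. As $\phi^{t_{i-1}}(Q_{s_i,a})=Q_{t_i,t_{i-1}+a}$, the element $\Phi^{t_{i-1}}f\in D_{t_i}(y^{(i)})$ has the same image in $J_i$ as $f$. By graded Nakayama, $C_i=\sum_fC_{i-1}\,\Phi^{t_{i-1}}f$, $f\in\nabla^{m'}_{s_i}$. Combine over $i=1,\dots,k$. $\square$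

*Proof of Proposition 18.* By Proposition 12, $\mathcal Q_m(n)^{\mathrm P_\alpha}=\sum_t\operatorname{im}\beta_t$ over the finitely many admissible $t$. By Lemmas 15 and 17, $\operatorname{im}\beta_t$ lies in the span of the elements (18) belonging to $t$ (none if $t_k>m$) plus $\sum_{t'\prec t}\operatorname{im}\beta_{t'}$. Induction along $\prec$ shows that the elements (18) span. They lie in $\mathcal Q_m(n)^{\mathrm P_\alpha}$ by Proposition 10. $\square$

*Proof of Theorem A.* By Lemma 9 and Proposition 10 the elements of $\mathcal B_m(\alpha)$ are polynomials with $\mathrm P_\alpha$-invariant classes. By Proposition 18 the classes span $\mathcal Q_m(n)^{\mathrm P_\alpha}$. By Proposition 2, $\dim\mathcal Q_m(n)^{\mathrm P_\alpha}$ is at least the number of data (4) indexing the family. A spanning family with at most $\dim$ members is a basis. $\blacksquare$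

## 9. The Hilbert series, and arbitrary $q$-polynomials

**Theorem B.** With $\binom ms_{q,t}=\prod_{i=0}^{s-1}\frac{1-t^{q^m-q^i}}{1-t^{q^s-q^i}}$ and $t_i=s_1+\dots+s_i$,
$$\mathrm{Hilb}\big(\mathcal Q_m(n)^{\mathrm P_{n_1,\dots,n_k}},t\big)=\sum_{\substack{0\le s_i\le n_i\\ s_1+\dots+s_k\le m}}\ \prod_{i=1}^kt^{(n_i-s_i)(q^m-q^{t_i})}\binom{m-t_{i-1}}{s_i}_{q,\,t^{q^{t_{i-1}}}}.$$

*Proof.* **Step 1: the degrees in $\nabla^m_s$.** By Lemma 16, $D_s/\mathfrak c^{(s)}_m$ is finite-dimensional for $s\le m$. The ideal has $s$ homogeneous generators, of degrees $q^m-q^i>0$ $(0\le i<s)$, in a polynomial ring in $s$ variables of degrees $q^s-q^i$. So the generators form a regular sequence, and the quotient has Hilbert series $\binom ms_{q,t}$. Letting $t\to1$, its dimension is $\prod_{i<s}\frac{q^m-q^i}{q^s-q^i}=\binom ms_q=|\nabla^m_s|$. Thus the spanning set $\nabla^m_s$ is a basis of the quotient, and its degree generating function is $\binom ms_{q,t}$.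

**Step 2: the degrees in $\mathcal B_m(\alpha)$.** $\Phi$ multiplies by $q$ the degrees of $Q_{r,i}$, from $q^r-q^i$ to $q^{r+1}-q^{i+1}$, and of $S_\lambda$, since $\deg S_\lambda=\sum_j(q^{\lambda_j+s-j}-q^{s-j})$ and the added part $0$ contributes $0$. At stage $i$ of (15), $t_{i-1}+n_i-t_i=n_i-s_i$ indices are dropped, each contributing $q^m-q^{t_i}$. So the element (18) has degree $\sum_i\big(q^{t_{i-1}}\deg f_i+(n_i-s_i)(q^m-q^{t_i})\big)$. Sum over the basis of Theorem A. $\square$

For $q=2$, $m=2$, $\alpha=(1,1)$ we have $\binom21_{2,t}=\frac{1-t^3}{1-t}$, and the four terms are $t^6$, $t^3(1+t+t^2)$, $(1+t+t^2)t^2$ and $1+t+t^2$. Their sum is $1+t+2t^2+2t^3+2t^4+t^5+t^6$, as in Section 1.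

**Theorem C.** Let $k_0$ be any commutative $\mathbb F_q$-algebra and $W$ any monic $q$-polynomial of degree $q^m$ over $k_0$, $m\ge1$. Then $\big(k_0[x_1,\dots,x_n]/(W(x_1),\dots,W(x_n))\big)^{\mathrm P_\alpha}$ is a free $k_0$-module with basis the elements
$$b^W_\alpha(f_1,\Phi^{t_1}f_2,\dots,\Phi^{t_{k-1}}f_k),\qquad t\text{ admissible},\ t_k\le m,\ f_i\in\nabla^{m-t_{i-1}}_{s_i},$$
obtained from the generic ones by specialization.

*Proof.* Let $W$ first be generic over $\Lambda=\mathbb F_q[\mathbf w]$, graded by $\deg w_i=q^m-q^i$. Put $M=A_W(n)$, $\mathrm P=\mathrm P_\alpha$, and let $B^W$ be the family of generic elements.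

**Step 1: $M^{\mathrm P}$ is free on $B^W$, with a free complement.** By Theorem A and Lemma 13, $B^W$ spans $M^{\mathrm P}$ over $\Lambda$, and its reduction modulo $\Lambda^+$ is a basis of $\mathcal Q_m(n)^{\mathrm P}$. Choose homogeneous $c_j\in M$ whose reductions complete it to a basis of $M/\Lambda^+M=\mathcal Q_m(n)$. By graded Nakayama $B^W\cup\{c_j\}$ generates $M$. It has $\dim\mathcal Q_m(n)$ members, the rank of the free module $M$, and a surjective endomorphism of a finitely generated module is injective; so it is a $\Lambda$-basis of $M$. Thus $M^{\mathrm P}$ is free on $B^W$ and $M/M^{\mathrm P}$ is free on the $c_j$.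

**Step 2: the defect map splits.** Let $\Delta:M\to\prod_{\sigma\in\mathrm P}M$, $a\mapsto(\sigma a-a)_\sigma$, so $\ker\Delta=M^{\mathrm P}$. If $\sum\gamma_j\Delta(c_j)\equiv0\bmod\Lambda^+$ with $\gamma_j\in\mathbb F_q$, then $\sum\gamma_j\bar c_j\in\mathcal Q_m(n)^{\mathrm P}$, the span of the reductions of $B^W$, so all $\gamma_j=0$. Hence the reductions of the $\Delta(c_j)$ are independent. Completing them by homogeneous elements to a basis modulo $\Lambda^+$ and arguing as in Step 1, the $\Delta(c_j)$ are part of a $\Lambda$-basis of $\prod_\sigma M$. So $M/M^{\mathrm P}\to\prod_\sigma M$ is a split injection.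

**Step 3: base change.** Let $\Lambda\to k_0$ send the $w_i$ to the coefficients of the given $W$. Then $M\otimes_\Lambda k_0=k_0[x]/(W(x_1),\dots,W(x_n))$. The sequence $0\to M^{\mathrm P}\to M\to M/M^{\mathrm P}\to0$ splits, and $(M/M^{\mathrm P})\otimes k_0\to\prod_\sigma M\otimes k_0$ stays injective by Step 2. Hence the invariants, $\ker(\Delta\otimes_\Lambda k_0)$, are $M^{\mathrm P}\otimes_\Lambda k_0$, free on the specialized $B^W$. $\square$
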